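\title{The diameter and the circuit diameter of a polytope\\ have no constant-factor approximation}

\begin{abstract}
Wulf asked whether the diameter or the circuit diameter of a polytope, given by
linear equations and inequalities, can be approximated within a constant factor
in polynomial time. We show that neither can, unless $\mathrm{P}=\mathrm{NP}$.
This holds already for perfect matching polytopes of bipartite graphs of maximum
degree $3$, on which the two parameters coincide. If
$\mathrm{NP}\not\subseteq\mathrm{DTIME}(2^{\mathrm{polylog}(n)})$, then even the
factor $2^{(\log S)^{1-\gamma}}$ is out of reach for every $\gamma\in(0,1)$, where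
$S$ is the encoding size. The proof turns a digraph into a bipartite graph whose
perfect matchings store many bits at every node, so that the diameter is small
when one cycle can reach all nodes and large when every cycle reaches few of
them. Unlike a gap in the diameter itself, a gap in this cycle parameter can be
amplified by substitution.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Two diameters of a polytope}

Throughout, a polytope is a nonempty bounded polyhedron
\[
P=\{x\in\mathbb{R}^d : Ax=b,\ Bx\le c\}
\]
with rational $A,b,B,c$. It is given by the binary encoding of $(A,b,B,c)$, and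
polynomial time refers to the size $S$ of this encoding.

The vertices and edges of $P$ form a graph, the \emph{1-skeleton}. The
\emph{diameter} $\mathrm{diam}(P)$ is the maximum, over all pairs of vertices, of
the number of edges of a shortest path between them in this graph. It measures
the cost of optimizing by walking along edges: every vertex $v$ is the unique
maximizer of some linear function, and a method that starts at a vertex $u$ and
moves along edges needs at least as many steps as the distance from $u$ to $v$.

The circuit diameter lets the walk leave the edges but restricts it to a finite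
set of directions. Among the nonzero vectors $g\in\ker A$ consider those for
which the support of $Bg$ is inclusion-minimal, and represent each such
direction, taken up to positive scaling, by its unique vector with coprime
integer components. These are the \emph{circuits} of $P$; with $g$ also $-g$ is a
circuit. A \emph{circuit walk} from a vertex $u$ to a vertex $v$ is a sequence
$u=x_0,x_1,\dots,x_k=v$ of points of $P$ with $x_{i+1}=x_i+\theta_ig_i$, where
$g_i$ is a circuit and $\theta_i>0$ is maximal with $x_i+\theta_ig_i\in P$. The
\emph{circuit distance} from $u$ to $v$ is the least length $k$ of such a walk,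
and the \emph{circuit diameter} is its maximum over all ordered pairs $(u,v)$ of
vertices.

Every walk along edges is a circuit walk. Indeed, let $g$ be the direction of an
edge and let $B'$ consist of the rows of $B$ that are tight on the whole edge.
Then $\ker A\cap\ker B'$ is the line spanned by $g$. A vector $g'\in\ker A$ with
$\mathrm{supp}(Bg')\subseteq\mathrm{supp}(Bg)$ lies in $\ker B'$ and is therefore
a multiple of $g$, so $g$ is a circuit direction; and a step that ends at a
vertex cannot be prolonged. Hence the circuit diameter is at most the diameter.
It can be smaller. The hexagon $|x|\le1$, $|y|\le 1$, $|x-y|\le 1$ has diameter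
$3$ and circuits $\pm(1,0)$, $\pm(0,1)$, $\pm(1,1)$. Each of its three long
diagonals is a single circuit step, while $(0,1)-(1,0)$ is not a circuit
direction, so its circuit diameter is $2$.

\subsection*{The question}

Let $f$ be the diameter or the circuit diameter. An algorithm \emph{approximates
$f$ within a factor $\rho\ge1$} if, given the encoding of $P$, it outputs a
number $z$ with $f(P)\le z\le\rho f(P)$. A \emph{constant-factor approximation}
is a polynomial-time algorithm that does so for a constant $\rho$. It is known
that computing either parameter is strongly NP-hard, even for the bipartite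
perfect matching polytope; that for this polytope the decision problems are
$\Pi^p_2$-complete; and that, unless $\mathrm{P}=\mathrm{NP}$, neither parameter
of this polytope can be approximated in polynomial time within a factor better
than $1+\varepsilon_0$ for some constant $\varepsilon_0>0$. Wulf \cite{Wulf}
asked whether the (circuit) diameter of a polytope does or does not admit a
constant-factor approximation.

Simple considerations do not settle which answer to expect. In a connected
graph the largest distance $e$ from an arbitrary fixed vertex satisfies
$e\le\mathrm{diam}\le 2e$, so a rough estimate at a single vertex would already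
give a constant factor. But the 1-skeleton is given only implicitly and may be
exponentially large: $2d$ inequalities describe a cube with $2^d$ vertices. In
the other direction, one would like to enlarge the gap $1+\varepsilon_0$ by
taking powers of an instance. The natural power fails. An edge of $P\times Q$
follows an edge of one factor and fixes a vertex of the other, so
$\mathrm{diam}(P\times Q)=\mathrm{diam}(P)+\mathrm{diam}(Q)$; the $k$-th power
multiplies both sides of a gap by $k$ and leaves their ratio unchanged.

\subsection*{Results}

For a bipartite graph $K=(V,E)$ with a perfect matching let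
\[
P_K=\Bigl\{x\in\mathbb{R}^E:\ \sum_{e\ni w}x_e=1\ \ (w\in V),\quad -x\le0\Bigr\}.
\]
We call a problem of distinguishing two cases NP-hard if every language in NP has
a Karp reduction to it, that is, a polynomial-time map sending words of the
language to instances of the first case and all other words to instances of the
second.

\begin{theorem}\label{thm:main}
For every constant $\rho\ge1$ the following problem is NP-hard. Given an integer
$q$ and a bipartite graph $K$ of maximum degree at most $3$ with a perfect
matching, such that either $\mathrm{diam}(P_K)\le 5q$ or
$\mathrm{diam}(P_K)>5\rho q$, decide which holds. Moreover, the circuit diameter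
of $P_K$ equals $\mathrm{diam}(P_K)$ for every bipartite graph $K$ with a
perfect matching.
\end{theorem}

\begin{corollary}\label{cor:answer}
Unless $\mathrm{P}=\mathrm{NP}$, neither the diameter nor the circuit diameter
admits a constant-factor approximation, already for perfect matching polytopes
of bipartite graphs of maximum degree at most $3$.
\end{corollary}

\begin{proof}
Suppose that a polynomial-time algorithm outputs $z$ with $f\le z\le\rho f$;
rounding $\rho$ up, we may assume that it is an integer. On the instances of
Theorem~\ref{thm:main} we have $f=\mathrm{diam}(P_K)$ for either parameter. In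
the first case $z\le5\rho q$, in the second $z\ge f>5\rho q$. Comparing $z$ with
$5\rho q$ decides an NP-hard problem.
\end{proof}

All entries of $A,b,B,c$ lie in $\{0,\pm1\}$, so large numbers play no role.
A stronger assumption excludes a factor that grows with the input. Logarithms
are to base $2$, and $\mathrm{DTIME}(2^{\mathrm{polylog}(n)})$ is the union of
the classes $\mathrm{DTIME}(2^{(\log n)^{j}})$ over all constants $j$.

\begin{theorem}\label{thm:strong}
If $\mathrm{NP}\not\subseteq\mathrm{DTIME}(2^{\mathrm{polylog}(n)})$, then for
every $\gamma\in(0,1)$ no polynomial-time algorithm approximates the diameter,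
or the circuit diameter, within a factor $2^{(\log S)^{1-\gamma}}$, where $S$ is
the input encoding size. This holds even for the polytopes of
Theorem~\ref{thm:main}.
\end{theorem}

\subsection*{Outline of the proof}

In $P_K$ one step exchanges a perfect matching along one cycle of $K$
(Section~\ref{sec:pm}), so the diameter depends on how much a single cycle can
accomplish. Section~\ref{sec:bits} makes this quantitative. To a digraph $D$ on
$q$ nodes it attaches a number $\lambda(D)\le q$, the largest number of nodes
that a cycle can pass through in a suitable undirected sense, and a bipartite
graph whose polytope has diameter at most $5q$ if $D$ is Hamiltonian and at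
least $(q-1)q/\lambda(D)$ in any case. It then suffices to show that
``Hamiltonian'' is hard to tell from ``$\lambda(D)\le q/(10\rho)$''. The ratio
$\lambda(D)/q$ is submultiplicative under substitution of one digraph into the
nodes of another (Section~\ref{sec:amp}), so any constant gap will do, and
Section~\ref{sec:base} derives one from the PCP theorem. The proof does not use
the known hardness results quoted above.

\section{Perfect matching polytopes and flips}\label{sec:pm}

Graphs are simple, and we identify cycles and paths with their edge sets. Let
$K$ be bipartite with a perfect matching. By Birkhoff's theorem, the vertices of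
$P_K$ are exactly the incidence vectors $\chi^M$ of the perfect matchings $M$ of
$K$. A cycle $C$ is \emph{$M$-alternating} if every second edge of it lies in
$M$; then $M\triangle C$ is again a perfect matching, obtained from $M$ by
\emph{flipping} $C$. For two perfect matchings $M,M'$ every vertex has degree
$0$ or $2$ in $M\triangle M'$, so $M\triangle M'$ is a disjoint union of cycles
that alternate between $M$ and $M'$. The \emph{flip graph} of $K$ has the
perfect matchings as vertices, and $M,M'$ are adjacent if $M\triangle M'$ is a
single cycle.

\begin{lemma}\label{lem:pm}
Let $K$ be a bipartite graph with a perfect matching.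
\begin{enumerate}
\item[(a)] The circuits of $P_K$ are the vectors with entries alternately
$+1,-1$ along a cycle of $K$ and $0$ elsewhere.
\item[(b)] The 1-skeleton of $P_K$ is the flip graph of $K$.
\item[(c)] The circuit distance between two vertices of $P_K$ equals their
distance in the 1-skeleton.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Here $B=-I$, so $Bg$ and $g$ have the same support. If $0\ne g\in\ker A$,
the entries of $g$ on the edges at any vertex sum to $0$, so no vertex is
incident with exactly one edge of $\mathrm{supp}(g)$. Such an edge set contains
a cycle, because the end of a longest path in it has a second neighbor on the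
path. Every cycle $C$ of $K$ is even, so an alternating vector $g_C$ of $C$
exists and lies in $\ker A$. If $g\in\ker A$ has support inside $C$, the
equation at each vertex of $C$ says that consecutive entries of $g$ along $C$
are opposite, so $g$ is a multiple of $g_C$. Thus every support contains a
cycle and none is properly contained in one: the minimal supports are the
cycles, and the circuits are the vectors $\pm g_C$.

(b) Let $M\triangle M'$ be a single cycle. The vertices of the face
$\{x\in P_K: x_e=0\text{ for }e\notin M\cup M'\}$ are the perfect matchings
inside $M\cup M'$. This set is a cycle together with disjoint edges, so its only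
perfect matchings are $M$ and $M'$, and a face with two vertices is an edge. Now
let $M\triangle M'$ consist of at least two cycles, one of them $C$. Then
$\chi^M+\chi^{M'}=\chi^{M\triangle C}+\chi^{M'\triangle C}$. If the segment from
$\chi^M$ to $\chi^{M'}$ were a face, it would contain the midpoint of
$\chi^{M\triangle C}$ and $\chi^{M'\triangle C}$, hence both points; but
$\chi^{M\triangle C}$ is a vertex different from $\chi^M$ and $\chi^{M'}$.

(c) Walks along edges are circuit walks (Section~\ref{sec:intro}). Conversely,
let $g$ be an alternating vector of a cycle $C$ with $\chi^M+\theta g\in P_K$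
for some $\theta>0$. Nonnegativity forces the edges with $g_e=-1$ to lie in $M$.
They cover all vertices of $C$, so the other edges of $C$ are not in $M$, and
$C$ is $M$-alternating. The entries $1-\theta$ force $\theta\le1$, and
$\theta=1$ gives $\chi^{M\triangle C}\in P_K$. So a maximal circuit step from a
vertex ends at an adjacent vertex, and by induction a circuit walk starting at a
vertex is a walk in the 1-skeleton.
\end{proof}

Bipartiteness enters through Birkhoff's theorem and the evenness of cycles; for
a triangle the same system has the single solution $(\frac12,\frac12,\frac12)$.
From now on $\mathrm{diam}(P_K)$ is the diameter of the flip graph, and only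
flips matter. Flipping the cycles of $M\triangle M'$ one after another leads
from $M$ to $M'$, and each cycle has at least four vertices, so
$\mathrm{diam}(P_K)\le|V|/4$. Equality holds for a disjoint union of $n$
four-cycles: each of them has two perfect matchings and thus stores one bit, a
flip changes one bit, and the flip graph is the $n$-cube.

The graphs built below have vertices of large degree. The following operation
removes them without changing the flip graph.

\begin{lemma}\label{lem:split}
Let $v$ be a vertex of a bipartite graph $K$, and let its incident edges be
partitioned into nonempty sets $E_1,E_2$. Let $\tilde K$ arise by replacing $v$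
by a path $v_1wv_2$ and attaching the edges of $E_i$ to $v_i$. Then $\tilde K$
is bipartite, and $K$ and $\tilde K$ have isomorphic flip graphs.
\end{lemma}

\begin{proof}
Put $v_1,v_2$ in the class of $v$ and $w$ in the other class. For a perfect
matching $M$ of $K$ let $\tilde M=M\cup\{wv_2\}$ if its edge at $v$ is in $E_1$,
and $\tilde M=M\cup\{wv_1\}$ if it is in $E_2$. This is a bijection onto the
perfect matchings of $\tilde K$: such a matching contains exactly one of
$wv_1,wv_2$, and if it contains $wv_2$, say, it has one edge of $E_1$ and none
of $E_2$. If the edges of $M$ and $L$ at $v$ lie in the same $E_i$, then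
$\tilde M\triangle\tilde L$ is $M\triangle L$ with $v$ renamed $v_i$. Otherwise
these two edges differ, $v$ lies on a cycle of $M\triangle L$, and
$\tilde M\triangle\tilde L$ arises by replacing $v$ on this cycle by the path
$v_1wv_2$. In both cases the number of cycles is the same.
\end{proof}

Splitting a vertex of degree $d\ge4$ with $|E_1|=2$ creates vertices of degrees
$3$, $2$, $d-1$ and changes no other degree, so it lowers
$\sum_w\max\{0,\deg w-3\}\le2|E|$ by one. Hence at most $2|E|$ splits produce a
bipartite graph of maximum degree at most $3$ whose polytope has the same
diameter.

\section{Storing bits along a digraph}\label{sec:bits}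

In the cube example every flip changes one bit. We now give the four-cycles
handles, so that a long cycle can run through many of them and change many bits
at once, and we let a digraph prescribe which long cycles exist.

\subsection{Split graphs, rungs and bundles}

Digraphs have no loops and no parallel arcs; arcs $uw$ and $wu$ may both be
present. The \emph{split graph} $K(D)$ of a digraph $D$ has two vertices
$v^-,v^+$ for each node $v$, a \emph{node edge} $\mu_v=v^-v^+$ for each node
$v$, and an \emph{arc edge} $u^+w^-$ for each arc $uw$. It is simple, because
$D$ has no loops and no parallel arcs, and bipartite, with the vertices $v^-$ on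
one side. The node edges form a perfect matching $M_\mu$. A directed cycle $Q$
of $D$ gives the cycle $Z_Q$ of $K(D)$ formed by the node edges of its nodes and
the arc edges of its arcs; $Z_Q$ is $M_\mu$-alternating.

Let $D$ have $q\ge2$ nodes and let $m\ge2$. The graph $K_m(D)$ arises from
$K(D)$ by deleting every node edge $\mu_v$ and adding, for every node $v$ and
$i=1,\dots,m$, a \emph{rung}: four new vertices
$\alpha_i,\beta_i,\alpha_i',\beta_i'$ (we suppress the index $v$) and the edges
\[
v^-\alpha_i,\qquad
\alpha_i\beta_i,\ \ \beta_i\alpha_i',\ \ \alpha_i'\beta_i',\ \ \beta_i'\alpha_i,
\qquad \beta_iv^+ .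
\]
The graph $K_m(D)$ is bipartite, with all $v^-,\beta_i,\beta_i'$ in one class.
The \emph{bundle} $H_v$ consists of $v^-$, $v^+$ and the $m$ rungs at $v$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \s/\lab in {0/{active ($*$)},4.3/{bit $0$},8.6/{bit $1$}}{
  \begin{scope}[shift={(\s,0)}]
    \draw[gray] (0,0)--(3,0) (1,0)--(1,1)--(2,1)--(2,0);
    \foreach \x/\y in {0/0,1/0,2/0,3/0,1/1,2/1} \fill (\x,\y) circle (2pt);
    \node[below] at (0,0) {$v^-$}; \node[below] at (1,0) {$\alpha_i$};
    \node[below] at (2,0) {$\beta_i$}; \node[below] at (3,0) {$v^+$};
    \node[above] at (1,1) {$\beta_i'$}; \node[above] at (2,1) {$\alpha_i'$};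
    \node at (1.5,-0.95) {\lab};
  \end{scope}}
\draw[line width=1.8pt] (0,0)--(1,0) (2,0)--(3,0) (1,1)--(2,1);
\draw[line width=1.8pt] (5.3,0)--(6.3,0) (5.3,1)--(6.3,1);
\draw[line width=1.8pt] (9.6,0)--(9.6,1) (10.6,0)--(10.6,1);
\end{tikzpicture}
\caption{A rung between $v^-$ and $v^+$ and the three ways in which a perfect
matching (thick edges) can cover its four inner vertices. The active state
differs from either bit by a path from $v^-$ to $v^+$.}
\label{fig:rung}
\end{figure}

Let $M$ be a perfect matching of $K_m(D)$ and consider rung $i$ at $v$
(Figure~\ref{fig:rung}). If $v^-\alpha_i\in M$, then $\beta_i'$, whose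
neighbors are $\alpha_i$ and $\alpha_i'$, is matched to $\alpha_i'$, and
$\beta_i$ is left with $v^+$; the rung is \emph{active}. If
$v^-\alpha_i\notin M$, then $\alpha_i$ is matched to $\beta_i$ or $\beta_i'$,
and $\alpha_i'$, whose neighbors are these two vertices, to the other one. The
rung then holds \emph{bit $0$} ($\alpha_i\beta_i,\alpha_i'\beta_i'\in M$) or
\emph{bit $1$} ($\alpha_i\beta_i',\alpha_i'\beta_i\in M$) and uses neither $v^-$
nor $v^+$. Since $v^-$ is matched once, a bundle has at most one active rung.
Its \emph{state} is therefore a word in $\{0,1,*\}^m$ with at most one letter
$*$, which marks the active rung. The bundle is \emph{in} if the word contains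
$*$; then $v^-$ and $v^+$ are matched inside it. Otherwise it is \emph{out}, and
both $v^-$ and $v^+$ are matched by arc edges.

Consequently the arc edges of $M$, together with $\mu_v$ for every bundle $H_v$
that is in, form a perfect matching $\pi(M)$ of $K(D)$, the \emph{projection} of
$M$. Conversely, given a perfect matching $L$ of $K(D)$ and a state for every
bundle such that $H_v$ is in exactly when $\mu_v\in L$, the arc edges of $L$ and
the rung edges prescribed by the states form a perfect matching of $K_m(D)$ with
projection $L$.

A \emph{switch} changes one letter of a state: it replaces $*$ by a bit, or, in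
a word without $*$, a bit by $*$. A switch at position $i$ changes the matching
inside the bundle along the path $v^-\alpha_i\beta_iv^+$ if the bit is $0$ and
along the path $v^-\alpha_i\beta_i'\alpha_i'\beta_iv^+$ if it is $1$.

\begin{lemma}[lifting]\label{lem:lift}
Let $M$ be a perfect matching of $K_m(D)$ and $Z$ a $\pi(M)$-alternating cycle
of $K(D)$. Choose an arbitrary switch in every bundle $H_v$ with $\mu_v\in Z$.
Let $M'$ be the perfect matching with projection $\pi(M)\triangle Z$ in which
these bundles have made their switches and all other bundles have kept their
states. Then $M'$ arises from $M$ by one flip.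
\end{lemma}

\begin{proof}
A switch exchanges in and out, and $\mu_v$ changes its membership in the
projection exactly when $\mu_v\in Z$, so $M'$ exists. The set $M\triangle M'$
consists of the arc edges of $Z$ and, for each $\mu_v\in Z$, a $v^-$--$v^+$ path
whose inner vertices lie in a rung at $v$. This is $Z$ with some edges replaced
by pairwise disjoint paths through new vertices, a single cycle.
\end{proof}

Let $M^0$ and $M^1$ be the perfect matchings with projection $M_\mu$ in which
every bundle has state ${*}0\cdots0$ and ${*}1\cdots1$, respectively.

\begin{example}\label{ex:small}
Take $m=2$ and $q$ even, and compare the directed cycle $Q$ on $q$ nodes with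
the disjoint union $D_2$ of $q/2$ directed 2-cycles. In both cases
$M^0\triangle M^1$ consists of the $q$ four-cycles of the second rungs, which
can be flipped one by one.

For $Q$ the split graph is the single cycle $Z_Q$. It has two perfect
matchings, $M_\mu$ and the set of arc edges, and alternates with respect to
both. It contains every node edge, so by Lemma~\ref{lem:lift} all bundles can
switch simultaneously in one flip. Four flips take every bundle through
\[
{*}0\ \to\ 00\ \to\ 0{*}\ \to\ 01\ \to\ {*}1 ,
\]
so $M^0$ and $M^1$ are at distance at most $4$, whatever $q$ is. The bit of the
second rung is erased when the rung becomes active and rewritten when it is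
released.

For $D_2$ the graph $K_2(D_2)$ has $q/2$ components, and each flip stays in one
of them. In each component $M^0$ and $M^1$ differ in two disjoint cycles, so
one flip is not enough. The distance is exactly $q$. For $q=6$ we get at most
$4$ against $6$, and the ratio grows linearly with $q$.
\end{example}

The next two lemmas extend the two halves of the example to all digraphs.

\subsection{Hamiltonian digraphs give small diameter}

\begin{lemma}\label{lem:upper}
If $D$ is Hamiltonian, then $\mathrm{diam}(P_{K_m(D)})\le q+4m$.
\end{lemma}

\begin{proof}
It suffices to reach $M^0$ from an arbitrary perfect matching $M$ in at most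
$q/2+2m$ flips.

The Hamiltonian cycle need not alternate with respect to $\pi(M)$, so we first
bring the projection to $M_\mu$. The set $\pi(M)\triangle M_\mu$ is a disjoint
union of cycles on the $2q$ vertices of $K(D)$, each with at least four
vertices, so there are at most $q/2$ of them. Each alternates with respect to
the projection, also after the others have been flipped. Lift them one at a
time by Lemma~\ref{lem:lift}, with arbitrary switches. After at most $q/2$ flips
the projection is $M_\mu$, and every bundle is in.

Let $Q$ be a Hamiltonian cycle of $D$. The cycle $Z_Q$ contains all node edges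
and alternates with respect to $M_\mu$ and to $M_\mu\triangle Z_Q$. A
\emph{round} consists of two lifts of $Z_Q$. In the first, every bundle replaces
its $*$ by $0$. In the second, every bundle replaces a letter $1$ by $*$ if it
has one, and otherwise its first letter. After a round the projection is
$M_\mu$ again. A bundle with $j>0$ letters $1$ has $j-1$ of them after the
round, and a bundle with none ends the round in state ${*}0\cdots0$. At the
start $j\le m-1$ in every bundle. So no letter $1$ is left after $m-1$ rounds,
and after round $m$ the matching is $M^0$. The rounds take $2m$ flips.
\end{proof}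

\subsection{The parameter $\lambda$ and the lower bound}

For a lower bound we must control every cycle that can be flipped, and these
need not come from directed cycles of $D$. For a cycle $Z$ of $K(D)$ let
$W(Z)=\{v:\mu_v\in Z\}$, and let
\[
\lambda(D)=\max\{|W(Z)| : Z\text{ a cycle of }K(D)\},
\]
with $\lambda(D)=0$ if $K(D)$ has no cycle. The maximum runs over all undirected
cycles. If $|W(Z)|=q$, then $Z$ is $M_\mu$-alternating, and traversing it so
that one node edge runs from $-$ to $+$ makes all of them do so; thus
$\lambda(D)=q$ if and only if $D$ is Hamiltonian. Below this extreme, $\lambda$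
is not the length of a longest directed cycle. At a node $v\notin W(Z)$ the
cycle may pass $v^-$ along two arcs entering $v$, or $v^+$ along two arcs
leaving $v$, and thereby reverse its direction. If $D$ consists of two directed
paths from $s$ to $t$ with $p\ge 1$ inner nodes each and only their ends in
common, then $D$ has no directed cycle, yet the cycle of $K(D)$ that runs from
$s^+$ to $t^-$ along one path and back along the other contains $2p=q-2$ node
edges.

The link between cycles of $K_m(D)$ and cycles of $K(D)$ is that a bundle is
attached at only two vertices, so that a cycle cannot enter it twice. We state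
this for arbitrary pieces, since Section~\ref{sec:amp} uses it again.

\begin{lemma}[gluing]\label{lem:glue}
Let $F$ be a digraph. For each node $v$ let $H_v$ be a graph that contains
$v^-,v^+$ and no other vertex of $K(F)$, and let these graphs be pairwise
vertex-disjoint. Let $\hat K$ be the union of all $H_v$ and the arc edges of
$K(F)$, and let $C$ be a cycle of $\hat K$ not contained in a single $H_v$. Then
there is a cycle $Z$ of $K(F)$ such that $C\cap E(H_v)$ is a $v^-$--$v^+$ path
for $v\in W(Z)$ and is empty for $v\notin W(Z)$.
\end{lemma}

\begin{proof}
Suppose $C\cap E(H_v)\ne\emptyset$. As a proper subset of the cycle $C$, this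
set is a union of vertex-disjoint maximal subpaths of $C$, each with two
distinct ends. An end is a vertex of $H_v$ incident with an edge outside $H_v$,
necessarily an arc edge, so it is $v^-$ or $v^+$. Hence there is exactly one
subpath, and it joins $v^-$ to $v^+$. Replace each such path by $\mu_v$. The
result $Z$ is a closed walk in $K(F)$ with at least one edge that repeats no
vertex and no edge. It cannot have length $1$ or $2$ because $K(F)$ is simple,
so it is a cycle, and $W(Z)$ is the set of $v$ with $C\cap E(H_v)\neq\emptyset$.
\end{proof}

\begin{lemma}\label{lem:lower}
If $\lambda(D)\ge2$, then $\mathrm{diam}(P_{K_m(D)})\ge(m-1)q/\lambda(D)$.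
\end{lemma}

\begin{proof}
For every node $v$ and every $i\ge2$ the edge $\alpha_i\beta_i$ at $v$ lies in
$M^0$ but not in $M^1$. In any sequence of flips from $M^0$ to $M^1$ each of
these $(m-1)q$ edges is removed at some step and so lies on a flipped cycle. It
suffices to show that a cycle $C$ of $K_m(D)$ has edges in at most $\lambda(D)$
rungs.

In a bundle $H_v$, a path that enters rung $i$ from $v^-$ can leave it only
through $\beta_iv^+$, and one that enters from $v^+$ only through
$\alpha_iv^-$. So every $v^-$--$v^+$ path in $H_v$ lies in one rung. A cycle
inside $H_v$ either avoids $v^-$ and $v^+$, and is the four-cycle of one rung,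
or contains both and consists of two $v^-$--$v^+$ paths. It meets at most
$2\le\lambda(D)$ rungs; this is the only use of the hypothesis. If $C$ is not
inside one bundle, take $Z$ from Lemma~\ref{lem:glue} with $F=D$. Then $C$ meets
only the bundles $H_v$ with $v\in W(Z)$, each in a $v^-$--$v^+$ path, and so at
most $|W(Z)|\le\lambda(D)$ rungs.
\end{proof}

The term $q$ in Lemma~\ref{lem:upper} does not depend on $m$, and for bounded
$m$ it would swallow the lower bound. With $m=q$ the two bounds are $5q$ and
$(q-1)q/\lambda(D)$, and their ratio is about $q/(5\lambda(D))$. We therefore
need digraphs that are Hamiltonian in one case and have $\lambda(D)$ an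
arbitrarily small fraction of $q$ in the other.

\section{Amplification by substitution}\label{sec:amp}

Fix a digraph $D$ with $N$ nodes and a distinguished arc $r=ts$. Deleting $r$
leaves a digraph with an entrance $s$ and an exit $t$, which can stand in for a
node of another digraph. For a digraph $F$ let $F[D]$ have node set
$V(F)\times V(D)$, the arcs $(v,i)(v,j)$ for all nodes $v$ of $F$ and all arcs
$ij\neq r$ of $D$, and the arcs $(v,t)(w,s)$ for all arcs $vw$ of $F$. It has no
loops and no parallel arcs. A cycle that crosses a copy from entrance to exit
could be closed up by $r$, so it collects at most $\lambda(D)$ nodes there; and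
it crosses at most $\lambda(F)$ copies.

\begin{lemma}\label{lem:amp}
Let $F$ be a digraph with at least one node.
\begin{enumerate}
\item[(a)] If $F$ is Hamiltonian and $D$ has a Hamiltonian cycle through $r$,
then $F[D]$ is Hamiltonian.
\item[(b)] If $\lambda(F)\ge1$, then $\lambda(F[D])\le\lambda(F)\lambda(D)$.
\item[(c)] If $K(D)-t^+s^-$ has a cycle with two node edges, then
$\lambda(D)\ge2$ and $\lambda(F[D])\ge2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Removing $r$ from the Hamiltonian cycle of $D$ leaves a Hamiltonian path
from $s$ to $t$. Follow a Hamiltonian cycle of $F$, traverse this path in the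
copy of each node $v$, and pass to the next node $w$ by the arc $(v,t)(w,s)$.

For (b) and (c), let $H_v$ be the subgraph of $K(F[D])$ induced by the vertices
$(v,i)^\pm$. It is a copy of $K(D)-t^+s^-$, which gives (c). The edges outside
the $H_v$ are the edges $(v,t)^+(w,s)^-$ for arcs $vw$ of $F$. Renaming
$(v,s)^-$ as $v^-$ and $(v,t)^+$ as $v^+$ puts us in the situation of
Lemma~\ref{lem:glue}, and every node edge of $K(F[D])$ lies in some $H_v$. Let
$C$ be a cycle of $K(F[D])$. If $C$ lies in one $H_v$, it is a copy of a cycle
of $K(D)$ and has at most $\lambda(D)\le\lambda(F)\lambda(D)$ node edges.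
Otherwise take $Z$ from Lemma~\ref{lem:glue}. For $v\in W(Z)$ the set
$C\cap E(H_v)$ is a copy of an $s^-$--$t^+$ path in $K(D)-t^+s^-$. Adding the
edge $t^+s^-$ turns it into a cycle of $K(D)$, so it has at most $\lambda(D)$
node edges. Altogether $C$ has at most
$|W(Z)|\,\lambda(D)\le\lambda(F)\lambda(D)$ node edges.
\end{proof}

Put $D^{(1)}=D$ and $D^{(k)}=D^{(k-1)}[D]$, a digraph with $N^k$ nodes.
Induction on $k$ gives the following; in (ii), part (c) of the lemma supplies
the hypothesis of part (b) at every step.

\begin{corollary}\label{cor:power}
Let $k\ge1$.
\begin{enumerate}
\item[(i)] If $D$ has a Hamiltonian cycle through $r$, then $D^{(k)}$ is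
Hamiltonian.
\item[(ii)] If $K(D)-t^+s^-$ has a cycle with two node edges, then
$2\le\lambda(D^{(k)})\le\lambda(D)^k$.
\end{enumerate}
\end{corollary}

So $\lambda(D)\le(1-\delta)N$ implies $\lambda(D^{(k)})\le(1-\delta)^kN^k$: the
fraction of nodes that a cycle can reach decays exponentially in $k$.

\section{A constant gap for $\lambda$}\label{sec:base}

We start from the PCP theorem in its bounded-occurrence form. Call a 3-CNF
formula \emph{$\kappa$-bounded} if each clause has three literals on distinct
variables and each variable occurs in at least one and at most $\kappa$ clauses.
Call it \emph{$\varepsilon$-far} if every assignment satisfies at most a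
$(1-\varepsilon)$ fraction of its clauses.

\begin{theorem}[\cite{ALMSS} with \cite{PY}; stated with $\kappa=5$ in
\cite{Feige}]\label{thm:pcp}
There are constants $\varepsilon>0$ and $\kappa$ such that it is NP-hard to
distinguish satisfiable $\kappa$-bounded formulas from $\varepsilon$-far
$\kappa$-bounded formulas.
\end{theorem}

Decreasing $\varepsilon$ preserves the statement, so we take $\varepsilon$
rational and less than $1$, and we put $\delta=\varepsilon/(20\kappa)\in(0,1)$.

\begin{proposition}\label{prop:base}
There is a polynomial-time map from $\kappa$-bounded formulas $\varphi$ to
digraphs $D$ with an arc $r=ts$ such that, with $N=|V(D)|$: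
\begin{enumerate}
\item[(a)] if $\varphi$ is satisfiable, then $D$ has a Hamiltonian cycle
through $r$;
\item[(b)] if $\varphi$ is $\varepsilon$-far, then $\lambda(D)\le(1-\delta)N$;
\item[(c)] $K(D)-t^+s^-$ has a cycle with two node edges.
\end{enumerate}
\end{proposition}

A reduction from satisfiability to Hamiltonicity only has to decode a cycle
that visits every node in the direction of the arcs. For (b) we must decode a
cycle of $K(D)$ that misses some nodes and may reverse its direction at each of
them. The digraph below is built so that each clause can be decoded by looking
at a bounded number of nodes near it. A missed node then damages only a bounded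
number of clauses, wherever it lies.

\subsection{The digraph}

Let $\varphi$ have variables $x_1,\dots,x_n$ and clauses $1,\dots,\ell$. An
\emph{occurrence} is a pair $o=(j,i)$ of a clause $j$ and a position
$i\in\mathbb{Z}_3$ in it. The nodes of $D$ are the \emph{variable nodes}
$y_1,\dots,y_n$; the \emph{separators} $c_1,\dots,c_{\ell+1}$, where we also
write $y_{n+1}=c_1$; a \emph{corner} $a_{j,i}$ for each occurrence; and for each
occurrence $o$ a \emph{chain} $X_o$ of four nodes $h^o_1,\dots,h^o_4$. The arcs
are:
\begin{enumerate}
\item[(A1)] in each chain, $h_eh_{e+1}$ and $h_{e+1}h_e$ for $e=1,2,3$;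
\item[(A2)] for each literal $\sigma\in\{x_p,\neg x_p\}$ with occurrences
$o_1,\dots,o_d$, the arcs of its \emph{route}: $y_ph_1^{o_1}$,
$h_4^{o_e}h_1^{o_{e+1}}$ for $1\le e<d$, and $h_4^{o_d}y_{p+1}$; if $d=0$ the
route is the single arc $y_py_{p+1}$;
\item[(A3)] for each occurrence $o=(j,i)$: $c_ja_{j,i}$, $a_{j,i}c_{j+1}$,
$a_{j,i}a_{j,i+1}$, $a_{j,i}h_4^o$ and $h_1^oa_{j,i+1}$;
\item[(A4)] $r=c_{\ell+1}y_1$, so $t=c_{\ell+1}$ and $s=y_1$.
\end{enumerate}
Each chain lies on exactly one route. The \emph{route predecessor} of $X_o$ is
the tail of the route arc entering $h_1^o$, and its \emph{route successor} is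
the head of the route arc leaving $h_4^o$. Figure~\ref{fig:chain} shows all arcs
at a chain.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.0]
\foreach \x in {1,2,3,4} \node[circle,draw,inner sep=2pt] (h\x) at (1.6*\x,0) {$h_\x$};
\node[align=center] (p) at (-0.7,0) {route\\predecessor};
\node[align=center] (s) at (8.7,0) {route\\successor};
\node[circle,draw,inner sep=1pt] (b) at (1.6,-1.7) {$a_{j,i+1}$};
\node[circle,draw,inner sep=3pt] (a) at (6.4,-1.7) {$a_{j,i}$};
\foreach \x/\y in {1/2,2/3,3/4}{
  \draw[->] (h\x) to[bend left=25] (h\y);
  \draw[->] (h\y) to[bend left=25] (h\x);}
\draw[->] (p)--(h1); \draw[->] (h4)--(s);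
\draw[->] (a)--(h4); \draw[->] (h1)--(b); \draw[->] (a)--(b);
\end{tikzpicture}
\caption{The chain $h_1,\dots,h_4$ of the literal at position $i$ of clause $j$,
with all arcs incident to it and the direct arc $a_{j,i}a_{j,i+1}$. The chain
can be crossed from left to right on the route of its literal, or from right to
left as a detour from the corner $a_{j,i}$ to the corner $a_{j,i+1}$.}
\label{fig:chain}
\end{figure}

The intended Hamiltonian cycle first chooses one of the two routes from $y_p$ to
$y_{p+1}$ for each variable, which is an assignment, and collects the chains of
the true literals. It then passes from $c_j$ to $c_{j+1}$ through the three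
corners of clause $j$. A path through three corners uses only two sides of the
triangle, so it can collect at most two chains as detours; the third must
belong to a true literal.

Since every variable occurs, at most one of its two routes is the arc
$y_py_{p+1}$. Hence $D$ has no parallel arcs, and the two routes of $x_p$ begin
with different arcs, which are the only arcs leaving $y_p$. Also $n\le3\ell$,
and
\[
N=n+(\ell+1)+3\ell+12\ell\le 19\ell+1\le20\ell .
\]
The directed 2-cycle on $h_1,h_2$ in any chain gives a four-cycle of
$K(D)-t^+s^-$ with two node edges, which proves (c).

\begin{proof}[Proof of Proposition~\ref{prop:base}(a)]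
Fix a satisfying assignment. From $y_p$, for $p=1,\dots,n$, follow the route of
the true literal of $x_p$, crossing each chain on it as $h_1h_2h_3h_4$. This
leads from $y_1$ to $c_1$. In clause $j$ let $i_0$ be a position with a true
literal and go
\[
c_j\to a_{j,i_0+1}\leadsto a_{j,i_0+2}\leadsto a_{j,i_0}\to c_{j+1},
\]
where $a_{j,i}\leadsto a_{j,i+1}$ is the detour through $h_4h_3h_2h_1$ of
$X_{(j,i)}$ if the literal at position $i$ is false, and the direct arc if it is
true. Close the cycle with $r$. The chains of true literals are visited on their
routes. A false literal of clause $j$ sits at position $i_0+1$ or $i_0+2$, so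
its chain is visited as a detour. Every node is visited exactly once.
\end{proof}

\subsection{Decoding an arbitrary cycle}

Let $Z$ be a cycle of $K(D)$, let $W=W(Z)$, and let $\vec Z$ be the set of arcs
$uw$ of $D$ with $u^+w^-\in Z$. Two facts replace the orientation that $Z$ lacks.
\begin{enumerate}
\item[(F1)] Every $v\in W$ has exactly one entering and exactly one leaving arc
in $\vec Z$, since $Z$ has two edges at each of $v^-$ and $v^+$, one of which is
$\mu_v$. We call the other ends of these arcs the \emph{$Z$-predecessor} and the
\emph{$Z$-successor} of $v$.
\item[(F2)] If a directed cycle $Q$ has all its nodes in $W$ and all its arcs in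
$\vec Z$, then $W=V(Q)$, since $Z$ contains the cycle $Z_Q$ and so equals it.
\end{enumerate}

\begin{lemma}\label{lem:chain}
If all four nodes of a chain $X_{(j,i)}$ lie in $W$, exactly one of the
following holds.
\begin{enumerate}
\item[(L)] $h_1h_2,\,h_2h_3,\,h_3h_4\in\vec Z$, the $Z$-predecessor of $h_1$ is
the route predecessor, and the $Z$-successor of $h_4$ is the route successor.
\item[(R)] $a_{j,i}h_4,\ h_4h_3,\ h_3h_2,\ h_2h_1,\ h_1a_{j,i+1}\in\vec Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
All arcs at $h_2$ join it to $h_1$ or $h_3$. If its $Z$-predecessor and
$Z$-successor coincided, (F2) applied to a directed 2-cycle would give $|W|=2$,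
although $W$ contains four nodes. So they differ, and the same argument applies
to $h_3$, whose arcs join it to $h_2$ or $h_4$. By (F1) for $h_2$, exactly one
of two cases occurs.

Let $h_1h_2,h_2h_3\in\vec Z$. The $Z$-predecessor of $h_3$ is $h_2$, so its
$Z$-successor is $h_4$. The node $h_1$ is entered from $h_2$ or from the route
predecessor, and $h_2h_1\notin\vec Z$ because $h_2h_3$ is the only arc leaving
$h_2$. The node $h_4$ is left toward $h_3$ or toward the route successor, and
$h_4h_3\notin\vec Z$ because $h_2h_3$ is the only arc entering $h_3$. This is
(L).

Let $h_3h_2,h_2h_1\in\vec Z$. The $Z$-successor of $h_3$ is $h_2$, so its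
$Z$-predecessor is $h_4$. The node $h_1$ is left toward $h_2$ or $a_{j,i+1}$,
and $h_1h_2\notin\vec Z$ because $h_3h_2$ is the only arc entering $h_2$. The
node $h_4$ is entered from $h_3$ or $a_{j,i}$, and $h_3h_4\notin\vec Z$ because
$h_3h_2$ is the only arc leaving $h_3$. This is (R).
\end{proof}

Define an assignment $\tau$ by letting $x_p$ be true if and only if the first
arc of the route of the literal $x_p$ is in $\vec Z$. Call a clause $j$
\emph{good} if $W$ contains its three corners and, for each variable $x_p$ of
the clause, the node $y_p$ and all nodes of all chains on the routes of $x_p$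
and $\neg x_p$.

\begin{lemma}\label{lem:good}
The assignment $\tau$ satisfies every good clause.
\end{lemma}

\begin{proof}
Let $j$ be good. Lemma~\ref{lem:chain} applies to its three chains. If all were
in state (R), they and the three corners would form a directed cycle on $15$
nodes of $W$ with arcs in $\vec Z$, and by (F2) $W$ would contain no variable
node, contrary to goodness. So some $X_{(j,i)}$ is in state (L). Let $\sigma$ be
its literal and $x_p$ the variable of $\sigma$.

All chains on the route of $\sigma$ lie in $W$. Suppose that one of them, $X_o$,
is in state (L) and is preceded on the route by $X_{o'}$. Then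
$h_4^{o'}h_1^o\in\vec Z$, so by (F1) $h_4^{o'}h_3^{o'}\notin\vec Z$, which
excludes (R) for $X_{o'}$. Going back along the route, we find its first chain
in state (L), so the first arc of the route of $\sigma$ is in $\vec Z$. If
$\sigma=x_p$, then $\tau(x_p)$ is true by definition. If $\sigma=\neg x_p$, then
the first arc of the route of $x_p$ is a different arc leaving $y_p\in W$, so by
(F1) it is not in $\vec Z$ and $\tau(x_p)$ is false. In both cases $\sigma$ is
true.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:base}(b)]
Let $U=V(D)\setminus W$. A clause fails to be good only if a node required for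
it lies in $U$. A corner $a_{j,i}$ is required only for clause $j$. A node $y_p$
with $p\le n$, or a node of a chain on a route of $x_p$ or $\neg x_p$, is
required only for the at most $\kappa$ clauses containing the variable $x_p$. A
separator is required for none. So at most $\kappa|U|$ clauses are not good;
without the bound on occurrences, one missed variable node could be required
for all of them. If $\varphi$ is $\varepsilon$-far, $\tau$ violates at least
$\varepsilon\ell$ clauses, none of them good by Lemma~\ref{lem:good}. Hence
$\kappa|U|\ge\varepsilon\ell\ge\varepsilon N/20$, that is, $|U|\ge\delta N$ and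
$|W(Z)|\le(1-\delta)N$ for every cycle $Z$ of $K(D)$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

Both theorems use the same reduction with different values of $k$. Given a
$\kappa$-bounded formula $\varphi$ and an integer $k\ge1$, build $D$ as in
Proposition~\ref{prop:base}, then $D^{(k)}$ with $q=N^k\ge2$ nodes, then
$K_q(D^{(k)})$, and split vertices as described after Lemma~\ref{lem:split} to
obtain a bipartite graph $K$ of maximum degree at most $3$. It has a perfect
matching, the one corresponding to $M^0$, and
$\mathrm{diam}(P_K)=\mathrm{diam}(P_{K_q(D^{(k)})})$ by
Lemmas~\ref{lem:pm}(b) and~\ref{lem:split}.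

The graph $K_q(D^{(k)})$ has $2q+4q^2$ vertices, $6q^2$ rung edges and fewer
than $q^2$ arc edges. There are at most $14q^2$ splits, each adding two vertices
and two edges. So $K$ has $O(q^2)$ vertices and edges, the data of $P_K$ consist
of $O(q^4)$ numbers from $\{0,\pm1\}$, and there is a constant $c_0$,
independent of $\varphi$ and $k$, such that the encoding size satisfies
$S\le q^{c_0}$. The construction runs in time polynomial in $q$.

If $\varphi$ is satisfiable, then $D^{(k)}$ is Hamiltonian by
Proposition~\ref{prop:base}(a) and Corollary~\ref{cor:power}(i), and
Lemma~\ref{lem:upper} with $m=q$ gives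
\begin{equation}\label{eq:yes}
\mathrm{diam}(P_K)\le q+4q=5q .
\end{equation}
If $\varphi$ is $\varepsilon$-far, then
$2\le\lambda(D^{(k)})\le((1-\delta)N)^k=(1-\delta)^kq$ by
Proposition~\ref{prop:base}(b),(c) and Corollary~\ref{cor:power}(ii), and
Lemma~\ref{lem:lower} with $q-1\ge q/2$ gives
\begin{equation}\label{eq:no}
\mathrm{diam}(P_K)\ \ge\ \frac{(q-1)q}{(1-\delta)^kq}\ \ge\ \frac q2\,(1-\delta)^{-k}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The equality of the two diameters is Lemma~\ref{lem:pm}(c). Given $\rho$, fix a
constant $k$ with $(1-\delta)^{-k}>10\rho$. Then $q=N^k$ is polynomial in the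
size of $\varphi$, so $\varphi\mapsto(q,K)$ is computable in polynomial time.
Satisfiable formulas give $\mathrm{diam}(P_K)\le5q$ by \eqref{eq:yes}, and
$\varepsilon$-far formulas give $\mathrm{diam}(P_K)>5\rho q$ by \eqref{eq:no}.
Composing with the reductions of Theorem~\ref{thm:pcp} proves NP-hardness.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Now $k$ grows with the formula. The gap between \eqref{eq:yes} and
\eqref{eq:no} is $2^{\Omega(k)}$, while $\log S$ is at most of order $k\log N$; for
$k$ a large power of $\log N$ the factor $\log N$ becomes negligible.

Let $\gamma\in(0,1)$ and suppose that a polynomial-time algorithm outputs $z$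
with $f\le z\le2^{(\log S)^{1-\gamma}}f$ on the polytopes $P_K$, where $f$ is
either parameter; by Lemma~\ref{lem:pm}(c), $f=\mathrm{diam}(P_K)$. Fix an
integer $\nu\ge1$ with $\nu>1/\gamma-1$. Then $(\nu+1)\gamma>1$, that is,
$(\nu+1)(1-\gamma)<\nu$. Given $\varphi$, put $w=\lceil\log N\rceil$, $k=w^\nu$
and $R=\frac1{10}(1-\delta)^{-k}$. We have
$\log S\le c_0k\log N\le c_0w^{\nu+1}$, hence
\[
(\log S)^{1-\gamma}\le c_0^{1-\gamma}\,w^{(\nu+1)(1-\gamma)},
\qquad\text{whereas}\qquad
\log R=w^{\nu}\log\frac1{1-\delta}-\log10 .
\]
The exponent on the left is smaller than $\nu$, so there is a constant $N_0$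
such that $2^{(\log S)^{1-\gamma}}<R$ whenever $N\ge N_0$. For such $N$ put
$T=5qR=\frac q2(1-\delta)^{-k}$, a rational number because $\delta$ is rational.
If $\varphi$ is satisfiable, then $z<5qR=T$ by \eqref{eq:yes}; if $\varphi$ is
$\varepsilon$-far, then $z\ge f\ge T$ by \eqref{eq:no}. So comparing $z$ with
$T$ distinguishes the two cases. For $N<N_0$ the formula has fewer than $N_0$
variables, and we try all assignments.

Building $K$, running the algorithm and computing $T$ take time polynomial in
$q=N^k\le2^{w^{\nu+1}}$. For a language in NP, the reduction of
Theorem~\ref{thm:pcp} maps an input of length $n$ to a formula with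
$N\le n^{O(1)}$, so $w=O(\log n)$ and the total time is
$2^{O((\log n)^{\nu+1})}$. Thus
$\mathrm{NP}\subseteq\mathrm{DTIME}(2^{\mathrm{polylog}(n)})$, contrary to the
assumption.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ALMSS}
Arora, Lund, Motwani, Sudan, and Szegedy, J. ACM (1998).

\bibitem{Feige}
Feige, J. ACM 45 (1998).

\bibitem{PY}
Papadimitriou and Yannakakis, JCSS (1991).

\bibitem{Wulf}
Lasse Wulf, \emph{Computing the Polytope Diameter is Even Harder than NP-hard
(Already for Perfect Matchings)}, arXiv:2502.16398 (2025).

\end{thebibliography}
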